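# The limiting cost of $k$ edge-disjoint spanning trees in a randomly weighted complete graph

Throughout, $k\ge 2$ is a fixed integer. $\mathrm{Po}(\lambda)$ denotes a Poisson random variable of mean $\lambda$, and we write $\pi_j(\lambda)=\mathbb P(\mathrm{Po}(\lambda)\ge j)$. Differentiating the Poisson series gives $\pi_j'(\lambda)=\mathbb P(\mathrm{Po}(\lambda)=j-1)$ for $j\ge 1$.

## 1. The coarsest minimizing partition of a multigraph

Let $G$ be a finite multigraph on a vertex set $V$; loops and parallel edges are allowed. For a partition $P$ of $V$, with $|P|$ parts, let $e_G(P)$ be the number of edges of $G$ that join different parts, and put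
$$g_G(P)=e_G(P)+k\,(|V|-|P|). \tag{1}$$
The first term falls as $P$ becomes coarser and the second one rises. We look at the partitions for which the sum is smallest.

Call $P$ finer than $Q$ if every part of $P$ lies in a part of $Q$. Partitions form a lattice: $P\wedge Q$ is the common refinement, whose parts are the nonempty intersections of a part of $P$ with a part of $Q$, and $P\vee Q$ is the finest common coarsening.

**Lemma 1.** $g_G(P\vee Q)+g_G(P\wedge Q)\le g_G(P)+g_G(Q)$ for all partitions $P,Q$.

**Proof.** We treat the two terms of (1) separately. For the first, fix one edge. If it is inside a part of $P$ or inside a part of $Q$, then it is inside a part of $P\vee Q$; if it is inside a part of both, it is also inside a part of $P\wedge Q$. So the number of partitions among $P\vee Q,\,P\wedge Q$ that contain the edge inside a part is at least the number among $P,Q$ that do. Summing over edges, $e_G(P\vee Q)+e_G(P\wedge Q)\le e_G(P)+e_G(Q)$.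

For the second term, let $K_P$ be the union of the cliques on the parts of $P$, and let $r_1(F)$ be the largest size of a forest in an edge set $F$. Then $|V|-|P|=r_1(K_P)$. Moreover $K_P\cap K_Q=K_{P\wedge Q}$, and the components of $K_P\cup K_Q$ are the parts of $P\vee Q$, so $r_1(K_P\cup K_Q)=|V|-|P\vee Q|$. Since $r_1$ is the rank function of the graphic matroid, it is submodular: $r_1(K_P\cup K_Q)+r_1(K_P\cap K_Q)\le r_1(K_P)+r_1(K_Q)$. This is the required inequality for $|V|-|P|$. $\square$

If $P$ and $Q$ both minimize $g_G$, Lemma 1 forces $P\vee Q$ and $P\wedge Q$ to be minimizers as well. Hence there is a coarsest minimizer and a finest one.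

**Definition.** $P^*(G)$ is the coarsest minimizer of $g_G$. Every minimizer is finer than (or equal to) $P^*(G)$.

**Lemma 2.** Let $u,v\in V$, possibly equal. Then
$$\min_P g_{G+uv}(P)-\min_P g_G(P)=\mathbf 1[u,v\text{ lie in different parts of }P^*(G)]. \tag{2}$$

**Proof.** Adding $uv$ raises $g_G(P)$ by $1$ if $P$ separates $u$ and $v$, and by $0$ otherwise. If $P^*(G)$ does not separate them, its value is unchanged, so the minimum is unchanged. If $P^*(G)$ separates $u$ and $v$, so does every minimizer, because each is finer. Then all minimizers go up by $1$, and all other partitions had value at least $\min g_G+1$ already. So the minimum goes up by exactly $1$. $\square$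

**Example.** Let $k=2$ and $G=K_4$. By the sizes of the parts, $g_G$ takes the values $6$ (four singletons), $5+2=7$ (sizes $2,1,1$), $4+4=8$ (sizes $2,2$), $3+4=7$ (sizes $3,1$) and $0+6=6$ (one part). The minimum is $6$, the finest minimizer is the partition into singletons, and $P^*(K_4)=\{V\}$. So no additional edge raises the minimum.

Now let $G$ be a triangle $abc$, again with $k=2$. The values are $3$ (singletons), $2+2=4$ (sizes $2,1$) and $4$ (one part). So $P^*$ is the partition into singletons, and a second copy of $ab$ raises the minimum to $4$. After that, the minimizers are the singletons, $\{ab\,|\,c\}$ and $\{abc\}$, and $P^*$ has become $\{V\}$.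

**What the minimum counts.** Let $r_k(G)$ be the maximum size of an edge set of $G$ that can be partitioned into $k$ forests. Such edge sets are the independent sets of a matroid, the $k$-fold union of the graphic matroid (Nash-Williams, Edmonds), and $r_k$ is its rank function. The matroid union theorem states
$$r_k(G)=\min_{F\subseteq E}\big(|E\setminus F|+k\,r_1(F)\big).$$
We deduce
$$r_k(G)=\min_P g_G(P). \tag{3}$$
Given $F$, let $P$ be the partition into components of $(V,F)$. Then $r_1(F)=|V|-|P|$ and all edges crossing $P$ lie in $E\setminus F$, so $g_G(P)\le|E\setminus F|+k\,r_1(F)$. Conversely, given $P$, let $F$ be the set of edges inside parts. Then $|E\setminus F|=e_G(P)$ and $r_1(F)\le |V|-|P|$, so $|E\setminus F|+k\,r_1(F)\le g_G(P)$. The two minima agree.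

So (2) says: *a new edge $uv$ increases $r_k$ by one if $P^*(G)$ separates its ends, and does nothing otherwise.* In particular, if $u,v$ are independent uniform vertices, $|V|=n$, and $C$ runs over the parts of $P^*(G)$, then
$$\mathbb E\big[r_k(G+uv)-r_k(G)\big]=1-\sum_C\Big(\frac{|C|}{n}\Big)^2. \tag{4}$$
The right-hand side involves only the convex function $z\mapsto z^2$. That one fact will prove that a limit exists. Here is the limit in question.

## 2. Cheapest packings of $k$ spanning trees, and rank deficiency

Given a connected simple graph $G=(V,E)$ with edge lengths $\mathbf x=(x_e)_{e\in E}$, let $\mathrm{mst}_k(G,\mathbf x)$ be the minimum total length of $k$ edge-disjoint spanning trees of $G$, and $\infty$ if there are no such trees. If $\mathbf X=(X_e)$ are independent and uniform on $[0,1]$, write $\mathrm{mst}_k(G)=\mathbb E[\mathrm{mst}_k(G,\mathbf X)]$. Put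
$$\mu_k^*=\liminf_{n\to\infty}\mathrm{mst}_k(K_n),\qquad \mu_k^{**}=\limsup_{n\to\infty}\mathrm{mst}_k(K_n).$$
For $k=1$ it is known that $\mathrm{mst}_1(K_n)\to\zeta(3)$, and it is known that $\mu_k^*/k^2$ and $\mu_k^{**}/k^2$ tend to $1$ as $k\to\infty$. The question, from Alan Frieze and Tony Johansson, "On edge disjoint spanning trees in a randomly weighted complete graph", arXiv:1505.03429 (2015), is whether $\mu_k^*=\mu_k^{**}$ for every $k\ge2$: does the expected cost converge? The answer is yes. Here $G_{n,p}$ is the binomial random graph.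

**Theorem A.** For every $k\ge 2$, $\mu_k^*=\mu_k^{**}<\infty$. Moreover the limit $\mu_k$ equals $\int_0^\infty(k-\varphi(c))\,dc$, where $\varphi(c)=\lim_n\frac1n\mathbb E\,r_k(G_{n,c/n})$ exists for every $c\ge 0$.

**Theorem B.** Let $\lambda_k$ be the unique positive root of $\lambda\pi_k(\lambda)=2k\,\pi_{k+1}(\lambda)$. Then
$$\mu_k=\frac{\lambda_k^2}{4}+\frac12\int_{\lambda_k}^\infty\lambda^2\,\frac{\pi_k'(\lambda)}{\pi_k(\lambda)}\,d\lambda,\qquad \pi_k'(\lambda)=\frac{e^{-\lambda}\lambda^{k-1}}{(k-1)!}.$$
Moreover $\mathrm{mst}_k(K_n,\mathbf X)\to\mu_k$ in $L^2$.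

**Corollary C.** Let the $X_e$ be i.i.d. nonnegative with distribution function $F$, with $F(t)/t\to\alpha\in(0,\infty)$ as $t\downarrow0$ and $\mathbb E X^\varepsilon<\infty$ for some $\varepsilon>0$. Then $\mathbb E\,\mathrm{mst}_k(K_n,\mathbf X)\to\mu_k/\alpha$.

A remark that is not used in the proofs: for $k=1$ the root degenerates to $0$, $\pi_1(\lambda)=1-e^{-\lambda}$, and the formula reads $\frac12\int_0^\infty\frac{\lambda^2}{e^\lambda-1}\,d\lambda=\frac12\Gamma(3)\zeta(3)=\zeta(3)$.

**Small cases.** We need $k(n-1)$ edges, and $K_n$ has $n(n-1)/2$, so $\mathrm{mst}_k(K_n)=\infty$ for $2\le n<2k$. For $n=2k$ the two numbers agree: if $k$ disjoint spanning trees exist, they use every edge, and $\mathrm{mst}_k(K_{2k})=k(2k-1)/2$. For instance $\mathrm{mst}_2(K_4)=3$. The trees do exist. Label the vertices by $\mathbb Z_{2k}$; for $i=0,\dots,k-1$ the zigzag $i,\ i+1,\ i-1,\ i+2,\ i-2,\dots,\ i+k$ is a Hamiltonian path whose edges are exactly the pairs with sum $2i$ or $2i+1$ modulo $2k$. Every pair has exactly one sum, so these $k$ paths partition the edges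 of $K_{2k}$.

For $n>2k$, attach each further vertex to the $k$ trees as a leaf, by edges to $k$ distinct vertices of $K_{2k}$, one for each tree. So for all $n\ge 2k$ there are $k$ edge-disjoint spanning trees. Consequently the bases of the $k$-fold union matroid on $K_n$ have size $k(n-1)$; and since a forest has at most $n-1$ edges, the bases are exactly the unions of $k$ edge-disjoint spanning trees.

**Reduction to ranks.** This step turns the cost into an integral of expected ranks. For a graph $G$ on $n$ vertices put $d_k(G)=k(n-1)-r_k(G)$. Let $n\ge2k$, let $B$ be a basis, and let $E_t=\{e:x_e\le t\}$. Since $x_e=\int_0^\infty\mathbf 1[x_e>t]\,dt$, the weight of $B$ is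
$$\int_0^\infty\big(k(n-1)-|B\cap E_t|\big)\,dt\ \ge\ \int_0^\infty\big(k(n-1)-r_k(E_t)\big)\,dt,$$
because $B\cap E_t$ is independent. The greedy algorithm takes edges in nondecreasing order of length and keeps an edge whenever independence allows. What it has kept after processing $E_t$ is a maximal independent subset of $E_t$, so it has size $r_k(E_t)$. The greedy basis therefore attains equality for all $t$ simultaneously, and
$$\mathrm{mst}_k(K_n,\mathbf x)=\int_0^\infty d_k(E_t)\,dt .$$
For uniform lengths $E_t\sim G_{n,t}$ when $t\le1$, and $d_k(E_t)=0$ almost surely when $t\ge 1$. Taking expectations and putting $t=c/n$,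
$$\mathrm{mst}_k(K_n)=\int_0^n\frac{\mathbb E\,d_k(G_{n,c/n})}{n}\,dc\qquad(n\ge2k). \tag{5}$$
So Theorem A follows if the integrand converges for each $c$ and is dominated by an integrable function of $c$.

For $k=1$ one can count directly: $d_1(G)$ is the number of components minus one, that is $\sum_v 1/|C(v)|-1$, where $C(v)$ is the component of $v$; this is a sum over clusters. For $k\ge2$ the formula (3) again expresses $r_k$ by a partition, but the relevant clusters are not small. Section 6 shows that, for fixed $c$, with probability tending to $1$ all non-singleton parts of the finest minimizer have size linear in $n$. There is no list of bounded configurations to count, and another argument for convergence is needed.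

## 3. Superadditivity by interpolation

**Where plain splitting fails.** Convergence of $a_n/n$ usually comes from Fekete's lemma: if $a_{m+n}\ge a_m+a_n$ for all $m,n\ge1$, then $a_n/n\to\sup_n a_n/n$. For ranks the first thing to try is to split $[n]=A\sqcup B$ and drop all edges between $A$ and $B$. Certainly $r_k(G)\ge r_k(G[A])+r_k(G[B])$. But if $G=G_{n,c/n}$ and $|A|=a$, then $G[A]\sim G_{a,c/n}=G_{a,c'/a}$ with $c'=ca/n$. The density parameter has fallen from $c$ to $ca/n$; for $a=n/2$ it is halved, and so is the expected number of edges. We get an inequality between different functions of $c$, and Fekete's lemma does not apply.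

The crossing edges must therefore be replaced by edges inside $A$ or inside $B$ instead of being thrown away. We do this continuously and check the sign of the derivative with (4).

**The model.** To make edges arrive as independent uniform pairs, let $M_n(c)$ be the random multigraph on $[n]$ with $\mathrm{Po}(cn/2)$ edges, each an ordered pair of independent uniform vertices (loops are possible; as edges of the multigraph the pairs are unordered). Put $R_n(c)=\mathbb E\,r_k(M_n(c))\le kn$.

We use this standard fact: if $N\sim\mathrm{Po}(\lambda)$ and $h$ is bounded, then $\frac{d}{d\lambda}\mathbb E\,h(N)=\mathbb E[h(N+1)-h(N)]$. It follows by differentiating $\sum_j e^{-\lambda}\frac{\lambda^j}{j!}h(j)$ term by term. For several independent Poisson variables it holds for each partial derivative, and the expectation is a smooth function of the rates.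

**Proposition 3.** $R_{a+b}(c)\ge R_a(c)+R_b(c)$ for all $a,b\ge1$ and $c\ge0$.

**Proof.** Let $n=a+b$ and $[n]=A\sqcup B$ with $|A|=a$, $|B|=b$. For $t\in[0,1]$ let $G_t$ be the union of three independent collections: $\mathrm{Po}((1-t)cn/2)$ uniform edges on $[n]$, $\mathrm{Po}(tca/2)$ uniform edges on $A$, and $\mathrm{Po}(tcb/2)$ uniform edges on $B$. Then $G_0\sim M_n(c)$, while $G_1$ is a disjoint union of independent copies of $M_a(c)$ and $M_b(c)$, on which $r_k$ is additive. So it suffices that $t\mapsto\mathbb E\,r_k(G_t)$ is nonincreasing.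

The three rates have $t$-derivatives $-\frac{cn}2,\frac{ca}2,\frac{cb}2$. By (4), and its analogs for edges uniform on $A$ and on $B$, with $C$ ranging over the parts of $P^*(G_t)$,
$$\frac{d}{dt}\mathbb E\,r_k(G_t)=\mathbb E\Big[-\frac{cn}2\Big(1-\sum_C\frac{|C|^2}{n^2}\Big)+\frac{ca}2\Big(1-\sum_C\frac{|C\cap A|^2}{a^2}\Big)+\frac{cb}2\Big(1-\sum_C\frac{|C\cap B|^2}{b^2}\Big)\Big].$$
Since $n=a+b$, the constants cancel, leaving
$$\frac{cn}2\,\mathbb E\sum_C\Big[\Big(\frac{|C|}n\Big)^2-\frac an\Big(\frac{|C\cap A|}a\Big)^2-\frac bn\Big(\frac{|C\cap B|}b\Big)^2\Big].$$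
As $\frac{|C|}n=\frac an\cdot\frac{|C\cap A|}a+\frac bn\cdot\frac{|C\cap B|}b$, each bracket is $\le0$ by convexity of $z\mapsto z^2$. $\square$

By Fekete's lemma, $R_n(c)/n\to\varphi(c):=\sup_nR_n(c)/n\in[0,k]$ for every $c\ge0$.

**Step: passing to $G_{n,c/n}$.** This step transfers the limit to the simple random graph. An unordered pair $\{u,v\}$ arises from two ordered pairs, so in $M_n(c)$ the multiplicities of pairs are independent $\mathrm{Po}(\theta)$ with $\theta=c/n$; the loop multiplicities at vertices are independent $\mathrm{Po}(c/2n)$. Loops do not affect $r_k$. Let $G'$ be the underlying simple graph; then $G'\sim G_{n,p'}$ with $p'=1-e^{-\theta}\le\theta$. By (2), deleting an edge lowers $r_k$ by $0$ or $1$. The expected number of surplus parallel edges is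
$$\binom n2\big(\theta-1+e^{-\theta}\big)\le\binom n2\frac{\theta^2}2\le\frac{c^2}4 .$$
Hence $0\le R_n(c)-\mathbb E\,r_k(G')\le c^2/4$. For $n\ge c$, couple $G_{n,p'}\subseteq G_{n,c/n}$; the expected number of extra edges is $\binom n2(\theta-p')\le c^2/4$ again. So $0\le\mathbb E\,r_k(G_{n,c/n})-\mathbb E\,r_k(G')\le c^2/4$. Altogether $|\mathbb E\,r_k(G_{n,c/n})-R_n(c)|\le c^2/4$, and
$$\tfrac1n\mathbb E\,r_k(G_{n,c/n})\to\varphi(c),\qquad\tfrac1n\mathbb E\,d_k(G_{n,c/n})\to k-\varphi(c)\qquad\text{for every }c\ge0. \tag{6}$$

## 4. An exponential tail bound and the proof of Theorem A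

Pointwise convergence in (5) is not enough, since the range of integration grows. Let $h(c)=k$ for $c<6k$ and $h(c)=5k\,e^{-c/(2k)}$ for $c\ge6k$. As $5e^{-3}<1$, $h$ is nonincreasing; it is clearly integrable on $[0,\infty)$.

**Proposition 4.** For $n\ge2$ and $0\le c\le n$: $\ \mathbb E\,d_k(G_{n,c/n})\le n\,h(c)$.

**Proof.** Always $d_k\le kn$. Let $c\ge6k$ and $a=c/k\ge6$. To reduce to connectivity, color each edge of $G=G_{n,c/n}$ independently and uniformly with one of $k$ colors. Each color class $G_i$ has the law of $G_{n,a/n}$, and a union of one forest from each class is a union of $k$ disjoint forests, so $r_k(G)\ge\sum_ir_1(G_i)$. Hence $d_k(G)\le\sum_i(n-1-r_1(G_i))$ and $\mathbb E\,d_k(G)\le k\,\mathbb E(\kappa-1)$, where $\kappa$ is the number of components of $G_{n,a/n}$.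

At most one component has more than $n/2$ vertices, so $\kappa-1$ is at most the number of components of size $\le n/2$. Let $q=a/n$. A component on a given $s$-set contains one of $s^{s-2}$ spanning trees and has no edge to the outside. For $s\le n/2$ we have $(1-q)^{s(n-s)}\le e^{-qsn/2}=e^{-as/2}$. With $s!\ge(s/e)^s$,
$$\mathbb E(\kappa-1)\le\sum_{s\le n/2}\binom ns s^{s-2}q^{s-1}(1-q)^{s(n-s)}\le\sum_{s\ge1}\frac{n^s}{s!}s^{s-2}\Big(\frac an\Big)^{s-1}e^{-as/2}\le\frac na\sum_{s\ge1}\frac{(ae^{1-a/2})^s}{s^2}.$$
The function $ae^{1-a/2}$ is decreasing for $a\ge2$, so for $a\ge6$ it is at most $6e^{-2}<1$. The last sum is then at most $\frac{\pi^2}6\,ae^{1-a/2}$, and $\mathbb E(\kappa-1)\le\frac{\pi^2e}6\,n\,e^{-a/2}\le5n\,e^{-a/2}$. Multiply by $k$. $\square$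

**Proof of Theorem A.** In (5) the integrand on $[0,n]$ is at most $h(c)$ by Proposition 4 and converges to $k-\varphi(c)$ by (6). By dominated convergence,
$$\lim_{n\to\infty}\mathrm{mst}_k(K_n)=\int_0^\infty(k-\varphi(c))\,dc<\infty,$$
so $\mu_k^*=\mu_k^{**}<\infty$. $\blacksquare$

For later use, letting $n\to\infty$ in Proposition 4 gives
$$0\le k-\varphi(c)\le h(c)\qquad(c\ge0). \tag{7}$$

## 5. A single set in place of a partition

To find $\varphi$ we need an equation. A natural way to get one is to remove a vertex from the random graph and ask how its edges interact with the optimal structure. With partitions this is awkward, because a vertex may be grouped with several parts of the old partition at once. We replace the partition by one set.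

**Definition.** For a multigraph $G$ on $V$ and $S\subseteq V$ let
$$g_G(S)=k|S|+\#\{\text{edges not contained in }S\},\qquad f(G)=\min_{S\subseteq V}g_G(S),$$
where a loop at $v$ is contained in $S$ iff $v\in S$.

An edge contained in $S$ or in $T$ is contained in $S\cup T$, and an edge contained in both is contained in $S\cap T$; also $|\cdot|$ is modular. So $g_G(S\cup T)+g_G(S\cap T)\le g_G(S)+g_G(T)$, minimizers are closed under union, and there is a largest minimizer $S^*(G)$, which contains all minimizers. Taking $S=\emptyset$ and $S=V$ shows $0\le f(G)\le\min(|E|,k|V|)$.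

**Example.** Let $k=2$. For $K_4$ the values of $g$ at $|S|=0,1,2,3,4$ are $6,8,9,9,8$, so $f=6$ and $S^*=\emptyset$. For $K_5$ and $|S|=0,\dots,5$ they are $10,12,13,13,12,10$, so $f=10$ and $S^*=V$. Note $r_2(K_5)=8$: the functions $f$ and $r_k$ differ here by $k=2$.

Remark: $f(G)$ is the maximum number of edges that can be assigned each to one of its ends so that no vertex receives more than $k$. Indeed, give capacity $1$ to arcs from a source to each edge, infinite capacity from each edge to its ends, and capacity $k$ from each vertex to a sink. A cut whose source side contains exactly the vertices in $S$ costs at least $k|S|$ plus the number of edges not contained in $S$, with equality for the best choice of edges, so the claim is max-flow min-cut. This is not used below.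

**Lemma 5.** For all $u,v\in V$, including $u=v$ (a loop):
$$f(G+uv)-f(G)=\mathbf 1[\{u,v\}\not\subseteq S^*(G)]. \tag{8}$$
(i) $S^*(G)\subseteq S^*(G+uv)$.
(ii) If $v\in S^*(G)$, then $S^*(G+uv)=S^*(G+\text{loop at }u)$.

**Proof.** The new edge adds $1$ to $g_G(S)$ exactly when $\{u,v\}\not\subseteq S$. If $\{u,v\}\subseteq S^*(G)$, the value at $S^*(G)$, hence the minimum, is unchanged. Otherwise no minimizer contains $\{u,v\}$, since all are subsets of $S^*(G)$; so all minimizers go up by $1$ and $f$ goes up by exactly $1$. This is (8).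

(i) In the first case $S^*(G)$ is still a minimizer for $G+uv$. In the second case $g_{G+uv}(S^*(G))=f(G)+1=f(G+uv)$, so again it is a minimizer. Either way it is contained in $S^*(G+uv)$.

(ii) Let $G_1=G+uv$ and $G_2=G+\text{loop at }u$. As $v\in S^*(G)$, (8) gives $f(G_1)=f(G_2)=f(G)+\mathbf 1[u\notin S^*(G)]$. If $S$ contains $uv$ it contains the loop, so $g_{G_1}\ge g_{G_2}$; hence every minimizer of $g_{G_1}$ minimizes $g_{G_2}$, and $S^*(G_1)\subseteq S^*(G_2)$. Conversely, $S^*(G_2)\supseteq S^*(G)\ni v$ by (i), and $g_{G_1}(S)=g_{G_2}(S)$ for $S\ni v$. So $S^*(G_2)$ minimizes $g_{G_1}$, and $S^*(G_2)\subseteq S^*(G_1)$. $\square$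

Part (ii) says that for the purpose of $S^*$, an edge from $u$ into the set acts as a loop at $u$. It is what will make vertex removal work.

## 6. The set functional and the rank agree up to $o(n)$

**Proposition 6.** $\varphi_n(c):=\frac1n\mathbb E\,f(M_n(c))\to\varphi(c)$ for every $c\ge0$.

**Proof.** For $c=0$ both sides are $0$. Let $c>0$.

**Step 1: simple graphs.** This removes loops and multiple edges. By (8), deleting an edge changes $f$ by at most $1$. The expected number of loops in $M_n(c)$ is $c/2$ and that of surplus parallel edges is at most $c^2/4$. So passing to $G'\sim G_{n,p'}$, $p'\le c/n$, changes $\mathbb E f$ by at most $c/2+c^2/4$. By Section 3, $\frac1n\mathbb E\,r_k(G')\to\varphi(c)$. It remains to show $\mathbb E f(G')=\mathbb E\,r_k(G')+o(n)$.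

**Step 2: $r_k\le f$.** This is one half of the comparison. For nonempty $S$ use in (3) the partition into $S$ and singletons: its value is $g_{G'}(S)-k$. For $S=\emptyset$ use the partition into singletons, whose value is $|E(G')|=g_{G'}(\emptyset)$.

**Step 3: $f\le r_k+km$.** This bounds the error by a number of parts. Let $P_*$ be the finest minimizer in (3) for $G'$, let $C_1,\dots,C_m$ be its non-singleton parts, and $S=\bigcup_iC_i$. An edge not inside $S$ has an end that is a singleton part, so it crosses $P_*$. Also $n-|P_*|=|S|-m$. Therefore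
$$f(G')\le g_{G'}(S)\le e_{G'}(P_*)+k(|S|-m)+km=r_k(G')+km .$$

**Step 4: the parts $C_i$ are dense.** This prepares a first-moment bound. If $v\in C_i$, splitting off $v$ as a singleton gives a strictly finer partition, which is not a minimizer. It changes $g_{G'}$ by $\deg_{C_i}(v)-k$, where $\deg_{C_i}(v)$ is the number of neighbors of $v$ in $C_i$. So $\deg_{C_i}(v)\ge k+1\ge3$. Hence $s=|C_i|\ge4$ and $C_i$ spans at least $3s/2$ edges.

**Step 5: small dense sets do not occur.** This shows that $m$ is bounded with high probability. Put $K=e(ec/3)^{3/2}$ and choose $\varepsilon>0$ with $ec\varepsilon/3\le1$ and $K\varepsilon^{1/2}\le\frac12$. Let $4\le s\le\varepsilon n$ and $m_s=\lceil3s/2\rceil$. With $\binom Nj\le(eN/j)^j$ we have $\binom{\binom s2}{m_s}\le\big(\frac{es^2/2}{3s/2}\big)^{m_s}=(es/3)^{m_s}$, so the expected number of $s$-sets spanning at least $3s/2$ edges is at most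
$$\binom ns\binom{\binom s2}{m_s}\Big(\frac cn\Big)^{m_s}\le\Big(\frac{en}s\Big)^s\Big(\frac{ecs}{3n}\Big)^{m_s}\le\Big(\frac{en}s\Big)^s\Big(\frac{ecs}{3n}\Big)^{3s/2}=\Big[K\Big(\frac sn\Big)^{1/2}\Big]^s ,$$
where the second inequality uses $\frac{ecs}{3n}\le\frac{ec\varepsilon}3\le1$. The sum over $4\le s\le\sqrt n$ is at most $\sum_{s\ge1}(Kn^{-1/4})^s\to0$. The sum over $\sqrt n<s\le\varepsilon n$ is at most $\sum_{s>\sqrt n}2^{-s}\le2\cdot2^{-\sqrt n}\to0$. So with probability $1-o(1)$ every $C_i$ has size $>\varepsilon n$, and then $m\le1/\varepsilon$. Always $m\le n$. Hence $\mathbb E\,m\le1/\varepsilon+n\cdot o(1)=o(n)$, and Steps 2 and 3 finish the proof. $\square$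

## 7. The relative size of $S^*$ is governed by $\varphi'$

Realize $(M_n(c))_{c\ge0}$ as one increasing process: uniform ordered pairs arrive at rate $n/2$ as $c$ increases. Let $x_n(c)=|S^*(M_n(c))|/n$. By Lemma 5(i) it is nondecreasing in $c$. Two independent uniform vertices both lie in $S^*$ with conditional probability $x_n(c)^2$, so (8) and the Poisson derivative formula give
$$\varphi_n'(c)=\tfrac12\big(1-\mathbb E\,x_n(c)^2\big)\in[0,\tfrac12]. \tag{9}$$
The right-hand side is nonincreasing, so $\varphi_n$ is concave. Passing to the limit with Proposition 6, $\varphi$ is concave, nondecreasing and $\frac12$-Lipschitz, with $\varphi(0)=0$ and $0\le\varphi(c)\le c/2$. Let $\mathcal D\subseteq(0,\infty)$ be the set of points where $\varphi$ is differentiable. Its complement in $(0,\infty)$ is countable.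

**Convergence of derivatives.** We need $\varphi_n'\to\varphi'$ on $\mathcal D$ (Rockafellar, *Convex Analysis*, Thm 25.7); in one dimension the argument is short. By concavity, for $0<\delta<c$,
$$\frac{\varphi_n(c+\delta)-\varphi_n(c)}\delta\le\varphi_n'(c)\le\frac{\varphi_n(c)-\varphi_n(c-\delta)}\delta .$$
Let $n\to\infty$ and then $\delta\downarrow0$; for $c\in\mathcal D$ both bounds tend to $\varphi'(c)$. The same sandwich applied to $\varphi$ at points $c_j\to c$ of $\mathcal D$, with $j\to\infty$ first and $\delta\downarrow0$ second, shows that $\varphi'$ is continuous on $\mathcal D$. It is also nonincreasing there, with values in $[0,\frac12]$. Put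
$$q(c)=\sqrt{1-2\varphi'(c)}\in[0,1]\qquad(c\in\mathcal D).$$
Then $q$ is nondecreasing and continuous on $\mathcal D$. By (9), $\mathbb E\,x_n(c)^2\to q(c)^2$. We need more, namely concentration.

**Proposition 7.** For $c\in\mathcal D$, $x_n(c)\to q(c)$ in probability; hence $\mathbb E\,x_n(c)\to q(c)$.

**Proof.** The plan is to show that time averages of $x_n^2$ concentrate, and then to use monotonicity.

**Step 1: a martingale.** It links $f$ to the time integral of $x_n^2$. By (8), $Z_c=f(M_n(c))$ is a counting process, with jumps of size $1$, started at $0$, with intensity $\ell_s=\frac n2(1-x_n(s)^2)\le\frac n2$. So $N_c=Z_c-\int_0^c\ell_s\,ds$ is a mean-zero martingale and $\mathrm{Var}\,N_c=\mathbb E\int_0^c\ell_s\,ds\le\frac{nc}2$. (This is the standard fact on compensated counting processes. The variance can be read off as follows: $N$ jumps by $+1$ at rate $\ell$ and drifts with slope $-\ell$, so $\frac d{dc}\mathbb E N_c^2=\mathbb E[\ell_c((N_c+1)^2-N_c^2)-2N_c\ell_c]=\mathbb E\,\ell_c$.)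

**Step 2: $\mathrm{Var}\,f(M_n(c))\le nc$.** This controls the other term. Recall the Efron–Stein inequality: if $Z$ is a function of independent variables and $Z^{(i)}$ is obtained by resampling the $i$-th one, then $\mathrm{Var}\,Z\le\frac12\sum_i\mathbb E(Z-Z^{(i)})^2$. Given the number $N$ of edges, the edges are i.i.d., and replacing one edge changes $f$ by at most $1$. So the conditional variance is at most $N/2$, with mean $nc/4$. Next, $\mathbb E[f\mid N]$ is a $1$-Lipschitz function of $N$, because one more edge adds $0$ or $1$ to $f$; so its variance is at most $\mathrm{Var}\,N=nc/2$. The total is at most $nc$.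

**Step 3: time averages concentrate.** Let $0<a<b$ and $Y=\int_a^bx_n(s)^2\,ds$. By the definition of $N_c$,
$$Y=(b-a)-\frac2n\big(f(M_n(b))-f(M_n(a))\big)+\frac2n(N_b-N_a).$$
By Steps 1 and 2, $Y$ has standard deviation $O(n^{-1/2})$, and its mean is $(b-a)-2(\varphi_n(b)-\varphi_n(a))$. Hence
$$\int_a^bx_n(s)^2\,ds\to(b-a)-2(\varphi(b)-\varphi(a))\quad\text{in probability.}$$

**Step 4: from averages to points.** Since $x_n$ is nondecreasing, for $0<\delta<c$ we have
$$\frac1\delta\int_{c-\delta}^cx_n^2\,ds\le x_n(c)^2\le\frac1\delta\int_c^{c+\delta}x_n^2\,ds .$$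
(For the left bound, if $c-\delta>0$, Step 3 applies with $a=c-\delta$.) The bounds converge in probability to $1-2\frac{\varphi(c)-\varphi(c-\delta)}\delta$ and $1-2\frac{\varphi(c+\delta)-\varphi(c)}\delta$, and both of these tend to $q(c)^2$ as $\delta\downarrow0$. So $x_n(c)^2\to q(c)^2$ in probability. As $0\le x_n\le1$, expectations converge too. $\square$

## 8. Removing a vertex: the equation $q=\pi_k(cq)$

**Proposition 8.** For every $c\in\mathcal D$,
$$q(c)=\pi_k\big(c\,q(c)\big). \tag{10}$$

If $q(c)=0$ this reads $0=0$. From now on $c\in\mathcal D$ and $q=q(c)>0$.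

**Step 1: the law after removal.** This step describes $M_n(c)$ seen from vertex $n$. Let $G=M_n(c)$ and let $H$ be its subgraph on $[n-1]$. Its pair multiplicities are independent $\mathrm{Po}(c/n)$ and its loop multiplicities $\mathrm{Po}(c/2n)$. With $c'=c(n-1)/n$ these are $\mathrm{Po}(c'/(n-1))$ and $\mathrm{Po}(c'/(2(n-1)))$, so $H\sim M_{n-1}(c')$. Independently of $H$, vertex $n$ has $D\sim\mathrm{Po}(c')$ edges to i.i.d. uniform vertices $W_1,\dots,W_D\in[n-1]$, and $L\sim\mathrm{Po}(c/2n)$ loops, with $\mathbb P(L>0)\to0$. Extend the $W_i$ to an infinite i.i.d. sequence independent of $H$ and $D$, and let $H^{(j)}=H+$ loops at $W_1,\dots,W_j$.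

**Step 2: when is $n$ in $S^*(G)$?** This turns membership into a count. Suppose $L=0$. For $S\not\ni n$ we have $g_G(S)=g_H(S)+D$, with minimum $f(H)+D$. For $S=T\cup\{n\}$,
$$g_G(S)=k+g_H(T)+\#\{i\le D:W_i\notin T\}=k+g_{H^{(D)}}(T),$$
with minimum $k+f(H^{(D)})$. Since $S^*(G)$ is a minimizer containing all others, $n\in S^*(G)$ iff some minimizer contains $n$, that is, iff $k+f(H^{(D)})\le f(H)+D$. Adding the loops one at a time, (8) gives $f(H^{(D)})-f(H)=\sum_{i\le D}\mathbf 1[W_i\notin S^*(H^{(i-1)})]$. So when $L=0$,
$$n\in S^*(G)\iff B:=\#\{i\le D:W_i\in S^*(H^{(i-1)})\}\ge k. \tag{11}$$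
If the sets $S^*(H^{(i-1)})$ all had relative size about $q$, then $B$ would be nearly $\mathrm{Po}(cq)$ and (10) would follow. The point to settle is that adding a few loops cannot enlarge $S^*$ by a positive fraction of the vertices.

**Step 3: stability.** *For each fixed $j\ge0$, $|S^*(H^{(j)})|/(n-1)\to q$ in probability.* Write $x_{n-1}$ for the process of Section 7 on $[n-1]$, with $H=M_{n-1}(c')$.

First let $j=0$. For $\delta>0$ with $c\pm\delta\in\mathcal D$ and $n$ large, $c-\delta\le c'\le c$, so $x_{n-1}(c-\delta)\le x_{n-1}(c')\le x_{n-1}(c+\delta)$. By Proposition 7 the bounds converge in probability to $q(c-\delta)$ and $q(c+\delta)$. These tend to $q(c)$ as $\delta\downarrow0$ along such $\delta$, by continuity on $\mathcal D$.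

Now let $j\ge1$. The lower bound is immediate from $S^*(H)\subseteq S^*(H^{(j)})$. For the upper bound we hide the loops inside extra random edges. Let $\delta>0$ with $c+\delta\in\mathcal D$, and run the process from $H=M_{n-1}(c')$ to $M_{n-1}(c'+\delta)$. Among the ordered pairs $(U,V)$ arriving in $(c',c'+\delta]$ keep those with $V\in S^*(H)$. Given $H$, their number is $\mathrm{Po}(\delta(n-1)x_{n-1}(c')/2)$, and their first coordinates $U$ are i.i.d. uniform on $[n-1]$, independent of this number. Since $x_{n-1}(c')\to q>0$ in probability, the Poisson mean tends to infinity in probability, so with probability $\to1$ at least $j$ pairs are kept. Take $W_1,\dots,W_j$ to be the first $j$ of these $U$'s, using fresh independent uniforms if there are fewer. Then $(H,W_1,\dots,W_j)$ has the right law. Let $V_1,\dots,V_j$ be the partners.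

On the event that at least $j$ pairs are kept, start from $H+W_1V_1+\dots+W_jV_j$ and replace the edges $W_iV_i$ one at a time by loops at $W_i$. At each replacement the base graph (the current graph without the edge being replaced) contains $H$, so by Lemma 5(i) its $S^*$ contains $S^*(H)\ni V_i$, and Lemma 5(ii) says that the replacement does not change $S^*$. Hence
$$S^*(H)\subseteq S^*(H^{(j)})=S^*(H+W_1V_1+\dots+W_jV_j)\subseteq S^*(M_{n-1}(c'+\delta)).$$
The last set has relative size at most $x_{n-1}(c+\delta)\to q(c+\delta)$ in probability. Let $\delta\downarrow0$ along $c+\delta\in\mathcal D$.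

**Step 4: conclusion.** We pass to the limit in (11). Let $\epsilon_i=\mathbf 1[W_i\in S^*(H^{(i-1)})]$. Given $H,W_1,\dots,W_{i-1}$, it equals $1$ with conditional probability $|S^*(H^{(i-1)})|/(n-1)$, which tends to $q$ in probability and, being bounded, in $L^1$. Conditioning successively on $i=d,d-1,\dots,1$, for every $(a_1,\dots,a_d)\in\{0,1\}^d$ the probability of $\epsilon_1=a_1,\dots,\epsilon_d=a_d$ tends to the value for i.i.d. Bernoulli$(q)$ variables. The $\epsilon_i$ are functions of $H$ and the $W$'s, hence independent of $D$, so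
$$\mathbb P(B\ge k)=\sum_{d\ge0}\mathbb P(D=d)\,\mathbb P\Big(\sum_{i\le d}\epsilon_i\ge k\Big)\longrightarrow\sum_{d\ge0}\mathbb P(\mathrm{Po}(c)=d)\,\mathbb P(\mathrm{Bin}(d,q)\ge k)=\pi_k(cq).$$
Here the exchange of limit and sum is justified by $\mathbb P(D=d)\le c^d/d!$, and the last equality is Poisson thinning. By exchangeability $\mathbb E\,x_n(c)=\mathbb P(n\in S^*(M_n(c)))$. With Proposition 7, (11) and $\mathbb P(L>0)\to0$, we get $q(c)=\lim\mathbb E\,x_n(c)=\pi_k(cq(c))$. $\square$

## 9. Selecting the solution and the transition point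

**The shape of the equation.** A positive solution $q$ of (10) corresponds to $\lambda=cq>0$ with $\tau(\lambda)=c$, where $\tau(\lambda)=\lambda/\pi_k(\lambda)$. We have $\tau'=(\pi_k-\lambda\pi_k')/\pi_k^2$. The function $\lambda\pi_k'-\pi_k$ vanishes at $0$, has derivative
$$\lambda\pi_k''(\lambda)=\frac{e^{-\lambda}\lambda^{k-1}}{(k-1)!}(k-1-\lambda),$$
and tends to $-1$ at infinity. Since $k\ge2$, it first increases from $0$ and then decreases to $-1$; so it is positive on some $(0,\lambda_0)$ and negative on $(\lambda_0,\infty)$. Hence $\tau$ is strictly decreasing on $(0,\lambda_0]$ and strictly increasing on $[\lambda_0,\infty)$, with $\tau'>0$ on $(\lambda_0,\infty)$ and $\tau\to\infty$ at infinity. Put $\gamma=\tau(\lambda_0)=\min\tau>0$ and let $\Lambda:[\gamma,\infty)\to[\lambda_0,\infty)$ be the inverse of $\tau|_{[\lambda_0,\infty)}$.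

Since $\pi_k(\lambda)\sim\lambda^k/k!$ near $0$ and $k\ge 2$, also $\tau\to\infty$ at $0$. So for $c>\gamma$ equation (10) has three solutions: $0$ and two positive ones. The equation alone determines neither which one is $q(c)$ nor where $q$ leaves $0$. We use two further pieces of information: $q$ is monotone and continuous on $\mathcal D$, and $\varphi(c)\to k$.

**Step 1: the decreasing branch is impossible.** We show that if $c\in\mathcal D$ and $q(c)>0$, then $cq(c)=\Lambda(c)$ and $c\ge\gamma$. Put $\lambda(c)=cq(c)$; by (10), $\tau(\lambda(c))=c$. The set $\{c\in\mathcal D:q(c)>0\}$ is upward closed in $\mathcal D$, and on it $\lambda(\cdot)$ is strictly increasing and continuous. Suppose $0<\lambda(c)<\lambda_0$. For $c''\in\mathcal D$ slightly larger than $c$ we have $\lambda(c)<\lambda(c'')<\lambda_0$, so $c''=\tau(\lambda(c''))<\tau(\lambda(c))=c$, a contradiction. So $\lambda(c)\ge\lambda_0$, that is, $\lambda(c)=\Lambda(c)$, and $c=\tau(\lambda(c))\ge\gamma$.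

**Step 2: $\varphi$ up to one unknown number.** Let $c_*=\inf\{c\in\mathcal D:q(c)>0\}\ge\gamma$. It is finite: otherwise $\varphi'=\frac12$ on $\mathcal D$ and $\varphi(c)=c/2$ for all $c$, contradicting $\varphi\le k$. As $\varphi$ is Lipschitz with $\varphi(0)=0$, it is the integral of its derivative, so
$$\varphi(c)=\frac c2\ \ (c\le c_*),\qquad\varphi'(c)=\frac12\Big(1-\frac{\Lambda(c)^2}{c^2}\Big)\ \ (c\in\mathcal D,\ c>c_*). \tag{12}$$

**Step 3: an antiderivative.** We integrate (12) explicitly. Let $\psi(\lambda)=\mathbb E\min(k,\mathrm{Po}(\lambda))=\sum_{j=1}^k\pi_j(\lambda)$, so $\psi'(\lambda)=\mathbb P(\mathrm{Po}(\lambda)\le k-1)=1-\pi_k(\lambda)$. Let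
$$\Phi(\lambda,c)=\frac{(c-\lambda)^2}{2c}+\psi(\lambda)=\frac c2-\lambda+\frac{\lambda^2}{2c}+\psi(\lambda),\qquad U(c)=\Phi(\Lambda(c),c)\quad(c\ge\gamma).$$
Then $\partial_\lambda\Phi=\lambda/c-\pi_k(\lambda)$, which vanishes at $\lambda=\Lambda(c)$. For $c>\gamma$ the function $\Lambda$ is differentiable, because $\tau'>0$ on $(\lambda_0,\infty)$; so $U'(c)=\partial_c\Phi(\Lambda(c),c)=\frac12\big(1-\Lambda(c)^2/c^2\big)$. Thus $\varphi-U$ is locally Lipschitz on $(c_*,\infty)$ with derivative $0$ off a countable set, hence constant there.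

**Step 4: matching at infinity.** We find the constant. As $c\to\infty$, $\varphi(c)\to k$ by (7). Also $\Lambda(c)\to\infty$ and $\pi_k(\Lambda)\to1$, so $c=\Lambda/\pi_k(\Lambda)\le2\Lambda$ eventually, and $c-\Lambda=c\,\mathbb P(\mathrm{Po}(\Lambda)<k)\le2\Lambda\,\mathbb P(\mathrm{Po}(\Lambda)<k)\to0$. Hence $U(c)\to k$. The constant is $0$, and by continuity $\varphi=U$ on $[c_*,\infty)$.

**Step 5: matching at $c_*$.** This determines $c_*$. By (12), $U(c_*)=c_*/2$. With $\lambda=\Lambda(c_*)$, so $\lambda/c_*=\pi_k(\lambda)$, this reads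
$$\psi(\lambda)=\lambda-\frac{\lambda^2}{2c_*}=\lambda-\tfrac12\lambda\pi_k(\lambda).$$
On the other hand $\mathbb E[\mathrm{Po}(\lambda);\mathrm{Po}(\lambda)\le k]=\lambda\,\mathbb P(\mathrm{Po}(\lambda)\le k-1)$, so $\psi(\lambda)=\lambda(1-\pi_k(\lambda))+k\,\pi_{k+1}(\lambda)$. Comparing, $\lambda\pi_k(\lambda)=2k\,\pi_{k+1}(\lambda)$.

**Step 6: uniqueness of the root.** Since $\mathbb E[\mathrm{Po}(\lambda);\mathrm{Po}(\lambda)\ge k+1]=\lambda\pi_k(\lambda)$, we have $\lambda\pi_k(\lambda)/\pi_{k+1}(\lambda)=\mathbb E[\mathrm{Po}(\lambda)\mid\mathrm{Po}(\lambda)\ge k+1]$. The conditional laws form an exponential family with natural parameter $\log\lambda$, so the derivative of this mean in $\lambda$ is $\lambda^{-1}$ times the conditional variance, which is positive. The ratio is thus strictly increasing. It tends to $k+1<2k$ as $\lambda\downarrow0$, and it is at least $\lambda$, since $\pi_k\ge\pi_{k+1}$, so it tends to $\infty$. It takes the value $2k$ exactly once, at $\lambda_k$. Hence $\Lambda(c_*)=\lambda_k$ and $c_*=c_k:=\lambda_k/\pi_k(\lambda_k)$. Altogether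
$$\varphi(c)=\begin{cases}c/2,&c\le c_k,\\[2pt]\dfrac{(c-\Lambda(c))^2}{2c}+\mathbb E\min(k,\mathrm{Po}(\Lambda(c))),&c\ge c_k,\end{cases} \tag{13}$$
where $\Lambda(c)$ is the largest solution of $\lambda=c\,\pi_k(\lambda)$.

**Example.** For $k=2$, $\pi_2(\lambda)=1-e^{-\lambda}(1+\lambda)$ and $\pi_3(\lambda)=1-e^{-\lambda}(1+\lambda+\lambda^2/2)$. At $\lambda=2.68$ the ratio $\lambda\pi_2/\pi_3$ is about $2.0038/0.5015\approx3.996<4$, and at $\lambda=2.70$ it is about $2.0286/0.5064\approx4.006>4$. So $2.68<\lambda_2<2.70$. The point $\lambda_0$ solves $e^\lambda=1+\lambda+\lambda^2$ and is below $1.8$, since $e^{1.8}>6.049>6.04$. So $\tau$ is increasing on $[2.68,2.70]$, and $3.58<c_2<3.60$.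

## 10. The value of the integral

**Proof of the formula in Theorem B.** Let $T>c_k$. Integrating by parts,
$$\int_0^T(k-\varphi)\,dc=T(k-\varphi(T))+\int_0^Tc\,\varphi'(c)\,dc,$$
and $0\le T(k-\varphi(T))\le T\,h(T)\to0$ by (7). In the last integral use (12) with $c_*=c_k$:
$$\int_0^Tc\,\varphi'\,dc=\frac{c_k^2}4+\frac12\int_{c_k}^T\Big(c-\frac{\Lambda(c)^2}c\Big)dc=\frac{T^2}4-\frac12\int_{c_k}^T\frac{\Lambda(c)^2}c\,dc .$$
Substitute $c=\tau(\lambda)=\lambda/\pi_k(\lambda)$, where $\lambda$ runs from $\lambda_k$ to $\Lambda(T)$. Then $\frac{dc}c=\big(\frac1\lambda-\frac{\pi_k'}{\pi_k}\big)d\lambda$, and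
$$\int_{c_k}^T\frac{\Lambda(c)^2}c\,dc=\frac{\Lambda(T)^2-\lambda_k^2}2-\int_{\lambda_k}^{\Lambda(T)}\lambda^2\frac{\pi_k'(\lambda)}{\pi_k(\lambda)}\,d\lambda .$$
Therefore
$$\int_0^Tc\,\varphi'\,dc=\frac{T^2-\Lambda(T)^2}4+\frac{\lambda_k^2}4+\frac12\int_{\lambda_k}^{\Lambda(T)}\lambda^2\frac{\pi_k'(\lambda)}{\pi_k(\lambda)}\,d\lambda .$$
The first term disappears: $\Lambda(T)=T\pi_k(\Lambda(T))$ and $T\le2\Lambda(T)$ eventually, so
$$0\le T^2-\Lambda(T)^2=T^2\big(1-\pi_k(\Lambda(T))^2\big)\le2T^2\,\mathbb P(\mathrm{Po}(\Lambda(T))<k)\le8\Lambda(T)^2\,\mathbb P(\mathrm{Po}(\Lambda(T))<k)\to0 .$$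
Letting $T\to\infty$ and using Theorem A gives the stated formula for $\mu_k$. $\square$

## 11. Convergence in $L^2$

**Proof of the last assertion of Theorem B.** Since means converge to $\mu_k$, we must show that the standard deviation tends to $0$. For $n\ge2k$, Section 2 gives $\mathrm{mst}_k(K_n,\mathbf X)=\int_0^n\frac1n\,d_k(G_{(c)})\,dc$ almost surely, where $G_{(c)}=\{e:X_e\le c/n\}\sim G_{n,c/n}$. We bound the standard deviation of the integrand in two ways.

First, $d_k(G_{(c)})$ is a function of $\binom n2$ independent edge indicators. Resampling one changes it by at most $1$, and changes it at all only if the indicator changes, which has probability $2\frac cn(1-\frac cn)$. Efron–Stein gives $\mathrm{Var}\,d_k(G_{(c)})\le\binom n2\frac cn\le\frac{cn}2$. Second, $d_k\le kn$ and Proposition 4 give $\mathbb E\,d_k^2\le kn\,\mathbb E\,d_k\le kn^2h(c)$.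

By Minkowski's integral inequality (the $L^2$ norm of an integral is at most the integral of the $L^2$ norms),
$$\mathrm{sd}\big(\mathrm{mst}_k(K_n,\mathbf X)\big)\le\int_0^n\tfrac1n\,\mathrm{sd}\big(d_k(G_{(c)})\big)\,dc\le\int_0^\infty\min\big\{\sqrt{c/(2n)},\sqrt{k\,h(c)}\big\}\,dc .$$
The integrand tends to $0$ pointwise and is dominated by the integrable function $\sqrt{k\,h(c)}$, so the right-hand side tends to $0$. Together with $\mathbb E\,\mathrm{mst}_k(K_n,\mathbf X)\to\mu_k$ this is convergence in $L^2$. $\blacksquare$

## 12. Other weight distributions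

**Proof of Corollary C.** The reduction of Section 2 did not use the distribution of the lengths, and ties do not affect the greedy argument. So for $n\ge2k$,
$$\mathbb E\,\mathrm{mst}_k(K_n,\mathbf X)=\int_0^\infty\mathbb E\,d_k(G_{n,F(t)})\,dt .$$
Choose $\eta>0$ with $\alpha t/2\le F(t)\le2\alpha t$ on $[0,\eta]$, and split the integral at $\eta$.

**Step 1: $t\le\eta$.** This range produces the limit. With $t=c/n$ it contributes $\int_0^{\eta n}\frac1n\mathbb E\,d_k(G_{n,F(c/n)})\,dc$. For fixed $c>0$, $nF(c/n)\to\alpha c$. Now $\mathbb E\,d_k(G_{n,p})$ is nonincreasing in $p$, so for any $0<\delta<\alpha c$ and $n$ large, the integrand lies between $\frac1n\mathbb E\,d_k(G_{n,(\alpha c+\delta)/n})$ and $\frac1n\mathbb E\,d_k(G_{n,(\alpha c-\delta)/n})$. By (6) these tend to $k-\varphi(\alpha c+\delta)$ and $k-\varphi(\alpha c-\delta)$, and $\varphi$ is continuous; so the integrand tends to $k-\varphi(\alpha c)$. By Proposition 4, applicable since $nF(c/n)\le n$, the integrand is at most $h(nF(c/n))\le h(\alpha c/2)$, which is integrable. By dominated convergence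 this part tends to $\int_0^\infty(k-\varphi(\alpha c))\,dc=\mu_k/\alpha$.

**Step 2: $\eta<t\le T$.** Here the random graph is so dense that a deficiency is exponentially unlikely. Put $\beta=F(\eta)/(2k)>0$ and $T=e^{\beta n/2}$. Once $nF(\eta)\ge6k$, monotonicity and Proposition 4 give $\mathbb E\,d_k(G_{n,F(t)})\le n\,h(nF(\eta))=5kn\,e^{-\beta n}$. The contribution is at most $5kn\,e^{-\beta n}\,T=5kn\,e^{-\beta n/2}\to0$.

**Step 3: $t>T$.** Here we use the moment assumption, with spare trees to gain decay in $t$. Fix $m$ with $(m+1)\varepsilon\ge2$, let $n\ge2(k+m)$, and take $k+m$ edge-disjoint spanning trees of $K_n$, which exist by Section 2. If $d_k(G_{n,F(t)})>0$, at most $k-1$ of these trees are fully present, so at least $m+1$ have a missing edge. The trees are edge-disjoint, so they are damaged independently, each with probability at most $n(1-F(t))\le n\,\mathbb E[X^\varepsilon]\,t^{-\varepsilon}$ by Markov's inequality. A union bound over the choices of $m+1$ trees, with $d_k\le kn$, gives for $t\ge1$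
$$\mathbb E\,d_k(G_{n,F(t)})\le kn\binom{k+m}{m+1}\big(n\,\mathbb E[X^\varepsilon]\big)^{m+1}t^{-(m+1)\varepsilon}\le kn\binom{k+m}{m+1}\big(n\,\mathbb E[X^\varepsilon]\big)^{m+1}t^{-2}.$$
Integrating over $t>T$, the contribution is $O(n^{m+2}/T)\to0$.

Adding the three ranges, $\mathbb E\,\mathrm{mst}_k(K_n,\mathbf X)\to\mu_k/\alpha$. $\blacksquare$
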